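# Sparse random multipartite graphs in the indicated coloring game

## 1. Two diamonds and three colors

Two players, Ann and Ben, color a graph together. In each round Ann points at an uncolored vertex, and Ben gives it a color that none of its colored neighbors has. Ann wants the whole graph to get colored. Ben wants a vertex to get stuck, with every color present among its colored neighbors. Ann chooses the order, Ben chooses the colors.

Call four vertices with five edges a *diamond*: two adjacent *spine* vertices, and two nonadjacent *tips*, each joined to both spine vertices. Let $H$ be the following graph on eight vertices.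

* A first diamond with spine $a,b$ and tips $c,c'$.
* A second diamond with spine $s,t$ and tips $x,y$.
* Three cross edges $xa$, $yc$, $tc'$.

There are $5+5+3=13$ edges, and the cross edges form a matching.

**$H$ has exactly one proper $3$-coloring, up to renaming colors.** Name the colors so that $a=1$, $b=2$; then $c=c'=3$. In the second diamond $x$ and $y$ both receive the color missing on the spine, so they have the same color. The edge $xa$ forbids $1$ for this color and the edge $yc$ forbids $3$, so $x=y=2$. Now $t\ne 2$, and $t\neq 3$ because of $tc'$, so $t=1$ and $s=3$. This coloring is proper, so $\chi(H)=3$.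

**With three colors, Ben wins on $H$.** Ben waits for a moment when he can deviate from the unique coloring. Once the colored vertices disagree with every proper $3$-coloring of $H$, the graph cannot be completely colored, so Ann has lost.

* Suppose Ann's first two vertices are nonadjacent. Ben may color the second equal to the first or different from the first. The unique coloring (up to renaming) allows only one of the two, and Ben does the other.
* Suppose the first two vertices are adjacent. They get two different colors, and from now on exactly one proper $3$-coloring extends the partial coloring. If the third vertex is not adjacent to both, Ben has at least two legal colors and at most one of them is right; he takes a wrong one.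
* So the first three vertices form a triangle. The cross edges are a matching, so no triangle uses a cross edge, and the triangle lies in one diamond $D$. Let $w$ be the first vertex outside $D$ that Ann presents. All earlier vertices lie in $D$, so $w$ has at most one colored neighbor. If Ben has not deviated yet, he has at least two legal colors at $w$, only one of which is right, and he takes a wrong one.

**With four colors, Ann wins on $H$.** The vertices $a$ and $t$ have degree $4$, are nonadjacent, and all others have degree $3$. Ann presents $a$ and $t$ first. After that every presented vertex has at most three neighbors, so a color is always free.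

Two forces are at work. Globally, the proper colorings are rigid. Locally, small vertex sets span too few edges: to keep Ben on the unique coloring, Ann needs every vertex from the third on to see two colored neighbors, so the first $r$ vertices must span at least $2r-3$ edges. When Ann crosses from one diamond to the other, the first four vertices span only $3+1=4<5$ edges, or the first five only $5+1=6<7$.

Ben gained one color. How much can he gain in general, compared with $\chi$?

## 2. The indicated chromatic number against the chromatic number

Graphs are finite, simple, and have at least one vertex.

**Definition.** The *indicated chromatic number* $\chi_i(G)$ is the least positive integer $k$ such that Ann has a winning strategy in the game above on $G$ when every vertex has the color list $[k]=\{1,\dots,k\}$.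

The number exists, since with one color more than the maximum degree no vertex gets stuck. A play that Ann wins ends with a proper coloring, so $\chi(G)\le\chi_i(G)$. Section 1 shows $\chi(H)=3$ and $\chi_i(H)=4$.

Some cases where Ann loses nothing:

* *Complete graphs.* $\chi_i(K_n)=n$: with $n$ colors no vertex of degree $n-1$ gets stuck.
* *Bipartite graphs with an edge.* $\chi_i=2$. Ann works one component at a time: any first vertex, and then always an uncolored vertex with a colored neighbor. By induction, in each component the colored vertices of one side have one color and those of the other side the other color. So a new vertex sees exactly one color and is forced to take the other.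
* *Complete $q$-partite graphs.* $\chi_i=q$. Ann first presents one vertex from each part. They are pairwise adjacent, so they get all $q$ colors. Every further vertex sees the $q-1$ colors of the other parts and is forced to take the color of its own part.

In the last case Ann controls Ben because every vertex has neighbors everywhere. We will replace the complete $q$-partite graph by a sparse random subgraph of it.

Gu, Jiang, Zhou, Zhu and Zhu, in "Indicated list colouring game on graphs" (arXiv:2502.16073, 2025), is the source of the following question. It is known that for every positive integer $n$ there is a graph with $\chi(G)\ge n$ and $\chi_i(G)=\frac43\chi(G)$, and that for every $\epsilon>0$ there are graphs of arbitrarily large chromatic number with $\chi_i(G)>(\frac32-\epsilon)\chi(G)$. Is there a constant $C$ such that $\chi_i(G)\le C\chi(G)$ for every graph $G$? The answer is no. Recall that the *girth* is the length of a shortest cycle.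

**Theorem.** Let $q\ge5$ and $\ell\ge3$ be integers. There is a finite graph $G$ of girth greater than $\ell$ with
$$\chi(G)=q\qquad\text{and}\qquad \chi_i(G)>2^{\lfloor (q-5)/2\rfloor}.$$
More precisely, for every $k$ with $1\le k\le 2^{\lfloor (q-5)/2\rfloor}$, Ben can prevent Ann from winning the indicated coloring game on $G$ with colors $\{1,\dots,k\}$.

**Corollary.** There is no constant $C$ with $\chi_i(G)\le C\chi(G)$ for all $G$. Likewise $\chi_i$ is not bounded by any polynomial in $\chi$, nor by any function of $\chi$ of growth $2^{o(\chi)}$. This remains true for graphs of girth greater than any prescribed $\ell$.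

**Proof of the Corollary from the Theorem.** Suppose $\chi_i(G)\le\varphi(\chi(G))$ for all $G$ of girth greater than $\ell$. Then $\varphi(q)>2^{\lfloor (q-5)/2\rfloor}\ge2^{q/2-3}$ for every $q\ge5$, so $\varphi$ is not of growth $2^{o(q)}$. The functions $Cq$ and all polynomials are of that growth. $\square$

The bound says more than $\chi_i\ge\chi$ only when $2^{\lfloor (q-5)/2\rfloor}\ge q$. For $q=12$ it gives $8$, for $q=13$ it gives $16$, and it exceeds $q$ from then on. The proof does not settle whether $\chi_i$ is bounded by *some*, at least exponential, function of $\chi$.

## 3. Unique colorings fail at $\chi+1$ colors; palettes survive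

The obvious plan is to imitate Section 1: find a graph with a unique $\chi$-coloring whose small sets are sparse, and let Ben deviate once. This proves at most $\chi_i\ge\chi+1$ and then stops. Once $k\ge\chi(G)+1$, the partition into color classes is never unique unless $G$ is complete: take a $\chi$-coloring, pick a class with at least two vertices, and move one vertex of it to an unused color. (If all classes are singletons, $G$ has $\chi$ vertices and is complete.) One deviation no longer hurts Ann, as the four-color game on $H$ shows.

We therefore need a form of rigidity that holds for *all* proper colorings with many colors. Suppose $G_1$ is $q$-partite with parts of size $m$, and any two sets of size at least $\eta m$ in different parts have an edge between them, where $\eta$ is small. Let $f$ be a proper coloring with $k$ colors. Define the *palette* of a part $P$ as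
$$T_P=\{i:\ |f^{-1}(i)\cap P|\ge\eta m\}.$$
For instance, if $f$ colors part $j$ with color $j$, except that half of part $1$ gets color $q+1$, then (for $\eta\le\frac12$) the palettes are $\{1,q+1\},\{2\},\dots,\{q\}$. In general two things hold.

* Palettes of different parts are disjoint, since a common color would be large in two parts and an edge would join two of its vertices.
* At most $k\eta m$ vertices of $P$ have a color outside $T_P$.

So however many colors there are, each part is colored almost entirely from its own palette, and the $q$ palettes share the $k$ colors. Ben can attack this structure. Suppose that early in the game he places every color of $T_P$ on many vertices outside $P$. If more than $k\eta m$ vertices of $P$ then have neighbors of *every* color in $T_P$, all those vertices are colored outside $T_P$, a contradiction. Ben does not know the palettes in advance, so he tries to spread all colors.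

## 4. One scale reaches a quadratic bound; weights over several scales

This section is a guide, with constants ignored; nothing in the proof depends on it. Let the edge probability be $p=d/m$ with $d$ a large constant and $m\to\infty$. Palette rigidity needs $\eta$ slightly larger than $1/d$.

**How many colors can Ann deny?** Let the early stage consist of $N=d^{-1-1/g}m$ moves, with $g\geq 1$ an integer. If Ben repeatedly wants a color from a set of $r$ colors and cannot have any of them, each such vertex has $r$ colored neighbors, so the first $N$ vertices span about $rN$ edges. There are about $d^{(1+1/g)N}$ sets of size $N$, and a given one spans $cN$ edges with probability about $(Np)^{cN}=d^{-cN/g}$. The union bound works as soon as $c>g+1$. So Ann can deny at most $g+1$ colors in some part: if Ben always prefers rarely used colors, then in some part $A$ all but $g+1$ colors appear on a constant fraction of $N$ vertices.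

**How strongly do these vertices act on $P$?** A vertex of $P\neq A$ has a neighbor in a given set of about $N$ vertices of $A$ with probability about $pN=d^{-1/g}$. It has a neighbor in each of $|T_P|$ disjoint such sets with probability about $d^{-|T_P|/g}$. This must beat $\eta\approx d^{-1}$, so we need $|T_P|<g$.

**The bookkeeping with one scale.** We need a part $P\ne A$ whose palette contains none of the $g+1$ exceptional colors and fewer than $g$ colors in total. Each exceptional color lies in at most one palette, so at least $q-1-(g+1)$ parts remain, and they share at most $k$ colors. A suitable $P$ is guaranteed if $k<g(q-g-2)$. The right side is at most $(q-2)^2/4$, and this is where one scale stops: a large $g$ allows large palettes, but then the exceptional colors can spoil one part each. Made rigorous, this would already exclude a constant $C$, but it is only quadratic in $q$.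

**Several scales.** An exceptional color at scale $g$ need not be exceptional at a smaller scale. There the sets are smaller and act more weakly, with exponent $1/g'$ for a smaller $g'$, but fewer colors are exceptional. So run phases with $g=1,2,4,\dots,2^{L-1}$, and give each color the *weight* $h_i=1/g$ for the largest $g$ at which it was not exceptional. Palettes are then measured by total weight instead of size, and we need $\sum_{i\in T_P}h_i<1$. When $g$ doubles to $2g$, at most $2g+1$ colors can have weight $1/g$ or more, and passing from $1/g$ to $1/(2g)$ saves $1/(2g)$ per color, so each scale adds only about $1$ to the total weight. The total weight stays below $L+1$ while the number of colors may grow to $2^{L-1}$. Only the at most $1+1=2$ colors exceptional at the smallest scale can have no weight at all.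

## 5. Constants and scales

Fix $q\ge5$, $\ell\ge3$, and put
$$L=\Big\lfloor\frac{q-3}2\Big\rfloor\ge1,\qquad K=2^{L-1}=2^{\lfloor (q-5)/2\rfloor},\qquad g_l=2^{l-1}\quad(1\le l\le L).$$
So $g_1=1$, $g_L=K$, each $g_l$ divides $K$, and $q\ge2L+3$. Let $d$ be a real number, sufficiently large in terms of $q$, and then $m$ an integer, sufficiently large in terms of $q,\ell,d$. Logarithms are natural. Put
$$p=\frac dm,\quad \eta=\frac{(\log d)^2}d,\quad N_0=0,\quad N_l=\big\lceil d^{-1-1/g_l}m\big\rceil,\quad u_l=\Big\lceil\frac{N_l}{16qK(g_l+2)}\Big\rceil,\quad \kappa=(96qK^2)^{-K}.$$
Here $N_l$ is the number of moves up to the end of phase $l$, and $u_l$ is the number of vertices of a part on which Ben wants each color by then.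

For $d$ large the following hold for all $l$, because negative powers of $d$ tend to $0$ and positive powers of $d$ outgrow powers of $\log d$:

* (d1) $4d^{-1/K}\le1$ and $\log d\ge1$;
* (d2) $2d^{-1/g_l}\le\frac1{8(g_l+2)}$;
* (d3) $e\,q\,2^{g_l+3/2}d^{-1/(2g_l)}\le\frac12$;
* (d4) $\frac18(\log d)^2\ge3+2\log d$;
* (d5) $\frac\kappa2d^{1/K}>2K(\log d)^2$;
* (d6) $\frac\kappa8d^{2/K}\ge2K(1+2\log d)+1$.

Also $\eta<1$, since $t^2e^{-t}\le4e^{-2}<1$ for $t\ge0$. For $m$ large, rounding up at most doubles a quantity, so
$$N_l\le2d^{-1-1/g_l}m,\qquad u_l\le\frac{N_l}{8qK(g_l+2)},\qquad N_L<m,\tag{1}$$
the last because $2d^{-1-1/K}<1$ by (d1). Trivially $u_l\le N_l$.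

Each phase dwarfs the earlier ones. For $l\ge2$ we have $1/g_{l-1}=2/g_l$, so by (d2)
$$N_{l-1}\le2d^{-1-2/g_l}m=2d^{-1/g_l}\cdot d^{-1-1/g_l}m\le2d^{-1/g_l}N_l\le\frac{N_l}{8(g_l+2)}.\tag{2}$$
For $l=1$ this holds because $N_0=0$.

## 6. A sparse $q$-partite graph that is rigid and expanding

Let $V_1,\dots,V_q$ be disjoint sets of size $m$, called *parts*. Let $G_0$ be the random graph in which each pair of vertices from different parts is an edge independently with probability $p$. We write $e(S)$ for the number of edges inside $S$.

**Lemma.** For $m$ large there is a $q$-partite graph $G_1$ with parts $V_1,\dots,V_q$ and girth greater than $\ell$ such that: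

* **(S)** for each $l$, every set $S$ of $N_l$ vertices satisfies $e(G_1[S])<(g_l+\frac32)N_l$;
* **(E)** for distinct parts $P,Q$ and $X\subseteq P$, $Y\subseteq Q$ with $|X|,|Y|\ge\eta m$, there is an edge between $X$ and $Y$;
* **(K)** let $P$ be a part, $I\subseteq[K]$ and $l:I\to[L]$ with $\sum_{i\in I}1/g_{l(i)}<1$; let $A_i\ne P$ $(i\in I)$ be parts, not necessarily distinct, and let $X_i\subseteq A_i$ be pairwise disjoint sets with $|X_i|=u_{l(i)}$. Then more than $K\eta m$ vertices of $P$ have a neighbor in every $X_i$, $i\in I$.

Property (S) limits what Ann can deny, (E) makes palettes disjoint, and (K) says that Ben's early vertices act on $P$. The number $g_l+\frac32$ lies between the $g_l+1$ at which the union bound starts to work and the $g_l+2$ that would hurt Ben.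

We use these textbook facts: $\binom nj\le(en/j)^j$; $1-e^{-z}\ge z/2$ for $0\le z\le1$; Markov's inequality; and the Chernoff bound in the form that if $Z$ is a sum of independent indicators with $\mathbb EZ\ge M$, then $\Pr(Z\le M/2)\le e^{-M/8}$.

**Step 1: (S) holds in $G_0$ with probability tending to $1$.** This step makes the union bound of Section 4 exact. Fix $l$ and write $g=g_l$, $N=N_l$, $c=g+\frac32\ge\frac52$, $j=\lceil cN\rceil$. For a fixed $S$ with $|S|=N$ there are at most $\lfloor N^2/2\rfloor$ pairs inside $S$. If $e(S)\ge cN$, some $j$ of them are all edges, so
$$\Pr(e(S)\ge cN)\le\binom{\lfloor N^2/2\rfloor}jp^j\le\Big(\frac{eN^2p}{2j}\Big)^j .$$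
Since $j\ge cN$, the base is at most $\frac{eNp}{2c}$. By (1), $Np\le2d^{-1/g}$, and $e/c\le2$, so
$$\frac{eNp}{2c}\le\frac ec\,d^{-1/g}\le2d^{-1/g}<1$$
by (d1). As the bound on the base is below $1$ and $j\ge cN$, we get $\Pr(e(S)\ge cN)\le(2d^{-1/g})^{cN}$. The number of sets $S$ is
$$\binom{qm}N\le\Big(\frac{eqm}N\Big)^N\le\big(eq\,d^{1+1/g}\big)^N .$$
Since $c/g=1+\frac3{2g}$, we have $1+\frac1g-\frac cg=-\frac1{2g}$. The probability that (S) fails for this $l$ is at most
$$\big(e\,q\,2^c\,d^{1+1/g-c/g}\big)^N=\big(e\,q\,2^c\,d^{-1/(2g)}\big)^N\le2^{-N}$$
by (d3), and $N\to\infty$ as $m\to\infty$. There are only $L$ values of $l$.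

**Step 2: a robust form of (E) in $G_0$.** We will later delete boundedly many edges, so we want many edges, not one. Put $x=\lceil\eta m\rceil\le m$. We show that, with probability tending to $1$, there are at least $\frac12d\eta^2m$ edges between any $X\subseteq P$ and $Y\subseteq Q$ with $P\ne Q$ and $|X|=|Y|=x$; call this (E$_0$). For fixed $X,Y$ the expected number of edges is $px^2\ge d\eta^2m$, so Chernoff with $M=px^2$ gives failure probability at most $e^{-px^2/8}$. Further $px\ge d\eta=(\log d)^2$, and $\binom mx\le(em/x)^x\le(e/\eta)^x$. Since $\log(1/\eta)=\log d-2\log\log d\le\log d$ by (d1), the total failure probability is at most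
$$q^2\binom mx^2e^{-px^2/8}\le q^2\exp\!\Big(x\big(2\log(e/\eta)-\tfrac{d\eta}8\big)\Big)\le q^2\exp\!\Big(x\big(2+2\log d-\tfrac18(\log d)^2\big)\Big)\le q^2e^{-x}\to0$$
by (d4).

**Step 3: a robust form of (K) in $G_0$.** For the same reason we prove (K) with "more than $2K\eta m$" in place of "more than $K\eta m$"; call this (K$_0$). Fix $P,I,l,(A_i),(X_i)$ as in (K).

*One vertex and one set.* By (1) and (d1), $pu_l\le pN_l\le2d^{-1/g_l}\le1$. Since $g_l+2\le3K$, we have $u_l\ge N_l/(48qK^2)$, so $pu_l\ge d^{-1/g_l}/(48qK^2)$. A vertex $v\in P$ has a neighbor in $X_i$ with probability
$$1-(1-p)^{u_{l(i)}}\ge1-e^{-pu_{l(i)}}\ge\tfrac12pu_{l(i)}\ge\frac{d^{-1/g_{l(i)}}}{96qK^2}.$$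
Here $A_i\ne P$ ensures that all pairs from $v$ to $X_i$ are random.

*One vertex and all sets.* The $X_i$ are disjoint, so these events for different $i$ are independent. As $|I|\le K$, the vertex $v$ has a neighbor in every $X_i$ with probability at least
$$\prod_{i\in I}\frac{d^{-1/g_{l(i)}}}{96qK^2}\ \ge\ \kappa\,d^{-\sum_{i\in I}1/g_{l(i)}}\ \ge\ \pi:=\kappa\,d^{-1+1/K}.$$
For the last step, each $1/g_{l(i)}$ is an integer multiple of $1/K$, so the sum, being less than $1$, is at most $1-1/K$. (For $I=\emptyset$ the probability is $1\ge\pi$ wait-free, because $d^{-1+1/K}\le1$ and $\kappa\le1$.)

*All vertices of $P$.* Different $v\in P$ use different pairs, so the events are independent over $v$. By Chernoff with $M=m\pi$, with probability at least $1-e^{-m\pi/8}$ more than $m\pi/2$ vertices of $P$ qualify. Multiplying (d5) by $m/d$ gives $m\pi/2>2K\eta m$.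

*Union bound.* After choosing $P$, each element of $[K]$ is either outside $I$ or gets one of $Lq$ pairs $(l(i),A_i)$. So there are at most $q(1+Lq)^K\le C_1:=q(2Lq)^K$ choices of $(P,I,l,(A_i))$. Put $w=2d^{-1-1/K}<1$. Since $g_l\le K$, (1) gives $u_l\le N_l\le wm$. The function $u\mapsto u\log(em/u)$ is increasing on $(0,m]$, so each $X_i$ can be chosen in at most
$$\exp\big(wm\log(e/w)\big)\le\exp\big(2d^{-1-1/K}(1+2\log d)\,m\big)$$
ways, as $\log(e/w)=1-\log2+(1+\frac1K)\log d\le1+2\log d$. There are at most $K$ sets $X_i$, and $m\pi/8=m\,d^{-1-1/K}\cdot\frac\kappa8d^{2/K}$. So (K$_0$) fails with probability at most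
$$C_1\exp\Big(m\,d^{-1-1/K}\Big[2K(1+2\log d)-\frac\kappa8d^{2/K}\Big]\Big)\le C_1\exp\big(-m\,d^{-1-1/K}\big)\to0$$
by (d6).

**Step 4: few short cycles.** This step bounds the number of edges we must delete to raise the girth. A cycle of length $j$ is given by a sequence of $j$ vertices, so the expected number of cycles of length at most $\ell$ in $G_0$ is at most $\sum_{j=3}^\ell(qm)^jp^j=\sum_{j=3}^{\ell}(qd)^j\le\ell(qd)^\ell$. By Markov, with probability at least $\frac12$ there are at most $c_0:=2\ell(qd)^\ell$ such cycles. The number $c_0$ does not depend on $m$.

**Step 5: deletion.** This step combines the four properties. The failure probabilities in Steps 1–3 tend to $0$, so for $m$ large they add up to less than $\frac12$, and some outcome $G_0$ satisfies (S), (E$_0$), (K$_0$) and has at most $c_0$ cycles of length at most $\ell$. Delete one edge from each of these cycles. The result $G_1$ has girth greater than $\ell$, since deletion creates no cycles. We check the three properties.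

* (S) is preserved by deleting edges.
* (E): sets with $|X|,|Y|\ge\eta m$ have at least $x$ vertices each, so at least $\frac12d\eta^2m$ edges of $G_0$ run between them. For $m$ large this exceeds $c_0$, so an edge survives.
* (K): each deleted edge has at most one endpoint in $P$, so at most $c_0$ of the more than $2K\eta m$ qualifying vertices of $P$ lose an edge. For $m$ large, $2K\eta m-c_0>K\eta m$. $\square$

**Step 6: making the chromatic number exactly $q$.** The graph $G_1$ satisfies $\chi(G_1)\le q$, and we want equality without computing $\chi(G_1)$. By Erdős ("Graph theory and probability", Canad. J. Math. 11 (1959)) there is a graph with chromatic number at least $q$ and girth greater than $\ell$. Deleting a vertex lowers the chromatic number by at most $1$ and does not lower the girth, so deleting vertices one at a time we reach a graph $J$ with $\chi(J)=q$ and girth greater than $\ell$. Let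
$$G=G_1\cup J\quad\text{(disjoint union)}.$$
Then $\chi(G)=q$ and $G$ has girth greater than $\ell$. The graph $J$ plays no further role: no edge joins it to $G_1$.

## 7. Ben prefers colors that are rare in the part

Let $1\le k\le K$, with colors $[k]$. On $J$, Ben plays arbitrary legal colors. On $G_1$ we count only moves made in $G_1$, so that moves in $J$ in between do not matter. The moves numbered $N_{l-1}+1,\dots,N_l$ form *phase $l$*, for $l=1,\dots,L$. Suppose Ann presents $v$ in part $P$ during phase $l$.

* If some color available at $v$ is currently used on fewer than $u_l$ vertices of $P$, Ben uses such a color. This is a *progress move*.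
* Otherwise Ben uses any available color. This is a *non-progress move*.

After phase $L$ he plays arbitrarily. If a presented vertex has no available color, Ben has already won.

Suppose, for a contradiction, that Ann wins some play against this strategy. Then every vertex gets colored, and all $L$ phases are completed because $N_L<m\le|V(G_1)|$. The final coloring restricted to $G_1$ is a proper coloring $f:V(G_1)\to[k]$ that agrees with every color assigned during the phases.

For a part $P$, let $R_{l,P}$ be the set of colors used on fewer than $u_l$ vertices of $P$ at the end of phase $l$. These are the exceptional colors of $P$ at scale $l$.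

**Claim 1.** For each $l$ there is a part $A_l$ with $|R_{l,A_l}|\le g_l+1$.

**Step 1: most moves of phase $l$ are non-progress moves.** This is needed because only non-progress moves give edges. A progress move in $P$ with color $i$ raises the count of $i$ in $P$ from a value below $u_l$, and counts never decrease. So each pair (part, color) accounts for at most $u_l$ progress moves in phase $l$. There are at most $qK$ pairs, so by (1) there are at most $qKu_l\le\frac{N_l}{8(g_l+2)}$ progress moves. With (2), the number $b_l$ of non-progress moves in phase $l$ satisfies
$$b_l\ge N_l-N_{l-1}-qKu_l\ge N_l\Big(1-\frac1{4(g_l+2)}\Big)>0.$$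

**Step 2: a non-progress move sees every exceptional color.** This turns Ann's denials into edges. Consider a non-progress move at $v\in P$ in phase $l$, and let $i\in R_{l,P}$. Since counts only increase, $i$ was used on fewer than $u_l$ vertices of $P$ at that moment. Ben did not make a progress move, so $i$ was unavailable: $v$ had an already colored neighbor of color $i$. Thus $v$ had at least $|R_{l,P}|$ already colored neighbors.

**Step 3: compare with (S).** Let $S$ be the set of the first $N_l$ colored vertices of $G_1$. Suppose $|R_{l,P}|\ge g_l+2$ for every part $P$ in which a non-progress move of phase $l$ occurred. Count each edge of $G_1[S]$ at its later-colored endpoint, so that no edge is counted twice. By Steps 1 and 2,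
$$e(G_1[S])\ge(g_l+2)b_l\ge(g_l+2)N_l-\tfrac14N_l=\big(g_l+\tfrac74\big)N_l,$$
contradicting (S). Since $b_l>0$, some part had a non-progress move in phase $l$, and one such part has $|R_{l,P}|\le g_l+1$. Let it be $A_l$. $\square$

## 8. The total weight of the colors

Write $R_l=R_{l,A_l}$, so $|R_l|\le g_l+1$. For a color $i\in[k]$ put
$$h_i=\min\{1/g_l:\ 1\le l\le L,\ i\notin R_l\},\qquad\min\emptyset=\infty .$$
A small weight means that $i$ was placed on many vertices of some $A_l$.

For example, take $L=3$, so $g=1,2,4$ and $K=4$, with $k=4$. The bounds on $|R_1|,|R_2|,|R_3|$ are $2,3,5$. Suppose $R_1=\{1,2\}$, $R_2=\{1,3\}$, $R_3=\{1,2,3\}$. Color $1$ is in all three, so $h_1=\infty$. Color $2$ is missing only from $R_2$, so $h_2=\frac12$. Color $3$ is missing only from $R_1$, so $h_3=1$. Color $4$ is in none, so $h_4=\frac14$. The finite weights add up to $\frac74$.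

**Claim 2.** At most $2$ colors have $h_i=\infty$, and $\sum_{i:\,h_i<\infty}h_i<L+1$.

**Proof.** If $h_i=\infty$, then $i\in R_1$, and $|R_1|\le g_1+1=2$. This is the first part.

To bound the sum, we count how many colors can be heavy. For $1\le l\le L$ let $a_l=\#\{i:1/g_l\le h_i<\infty\}$, and $a_0=0$. If $l<L$ and $h_i\ge1/g_l$, then $i\in R_{l+1}$, since otherwise $h_i\le1/g_{l+1}<1/g_l$. Hence
$$a_l\le g_{l+1}+1=2g_l+1\quad(l<L),\qquad a_L\le k\le K=g_L.$$
Exactly $a_l-a_{l-1}$ colors have $h_i=1/g_l$. Summation by parts with $\frac1{g_l}-\frac1{g_{l+1}}=\frac1{2g_l}$ gives
$$\sum_{h_i<\infty}h_i=\sum_{l=1}^L\frac{a_l-a_{l-1}}{g_l}=\sum_{l=1}^{L-1}\frac{a_l}{2g_l}+\frac{a_L}{g_L}\le\sum_{l=1}^{L-1}\Big(1+\frac1{2g_l}\Big)+1 .$$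
Since $\frac1{2g_l}=2^{-l}$, the right side is $(L-1)+(1-2^{-(L-1)})+1<L+1$. $\square$

## 9. A part whose palette is too light

For a part $P$ let $T_P=\{i\in[k]:|f^{-1}(i)\cap P|\ge\eta m\}$ be its palette under the final coloring $f$.

**Step 1: rigidity.** This step records what Section 3 promised. If $i\in T_P\cap T_Q$ with $P\ne Q$, then by (E) an edge joins two vertices of color $i$, which is impossible as $f$ is proper. So the palettes are pairwise disjoint. Each color outside $T_P$ occurs on fewer than $\eta m$ vertices of $P$, so
$$\text{at most }k\eta m\le K\eta m\text{ vertices of }P\text{ have an }f\text{-color outside }T_P.\tag{3}$$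

**Step 2: choosing $P$.** We look for a part outside $A_1,\dots,A_L$ whose palette has total weight less than $1$. At least $q-L$ parts are different from all of $A_1,\dots,A_L$. By Claim 2 at most two colors have $h_i=\infty$, and by disjointness each lies in at most one palette. So at least
$$q-L-2\ge L+1$$
parts $P\notin\{A_1,\dots,A_L\}$ have a palette with only finite weights; here we used $q\ge2L+3$. Their palettes are disjoint, so the sum over these parts of $\sum_{i\in T_P}h_i$ is at most the total finite weight, which is less than $L+1$. With at least $L+1$ parts, one of them, which we call $P$, satisfies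
$$\sum_{i\in T_P}h_i<1 .$$

**Step 3: the contradiction.** We now apply (K) to the vertices that Ben colored early. For each $i\in T_P$ choose $l(i)$ with $h_i=1/g_{l(i)}$ and $i\notin R_{l(i)}$. By definition of $R_{l(i)}=R_{l(i),A_{l(i)}}$, at least $u_{l(i)}$ vertices of $A_{l(i)}$ had received color $i$ by the end of phase $l(i)$. Let $X_i$ be a set of exactly $u_{l(i)}$ of them. The sets $X_i$ are pairwise disjoint, because they have different colors (the parts $A_{l(i)}$ may coincide). Also $A_{l(i)}\ne P$, and $\sum_{i\in T_P}1/g_{l(i)}=\sum_{i\in T_P}h_i<1$. So (K) applies with $I=T_P\subseteq[k]\subseteq[K]$ and $A_i=A_{l(i)}$: more than $K\eta m$ vertices $v\in P$ have a neighbor in every $X_i$, $i\in T_P$.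

Since $f$ is proper and equals $i$ on $X_i$, each such $v$ has $f(v)\ne i$ for every $i\in T_P$. So more than $K\eta m$ vertices of $P$ have an $f$-color outside $T_P$, contradicting (3).

Hence Ann wins no play against Ben's strategy, for any $k$ with $1\le k\le K=2^{\lfloor (q-5)/2\rfloor}$. As this covers every such $k$, we get $\chi_i(G)>2^{\lfloor (q-5)/2\rfloor}$, while $\chi(G)=q$ and $G$ has girth greater than $\ell$. This proves the Theorem, and with it the Corollary. $\blacksquare$
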